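# Optimal quantizers of Gaussian vectors and the number $2\log n/b$

## 1. Gaussian vectors, quantizers and ellipsoids

Throughout, $(H,\langle\cdot,\cdot\rangle)$ is a separable Hilbert space with norm $\|\cdot\|$, and $\log$ is the natural logarithm. We write $a_n\sim b_n$ if $a_n/b_n\to1$, and $a_n\gtrsim b_n$ if $\liminf a_n/b_n\ge1$.

**Definition 1 (Gaussian vector, covariance operator).** A random vector $X$ in $H$ is centered Gaussian if every $\langle X,v\rangle$ is a centered normal variable. We assume $\mathbb E\|X\|^2<\infty$. The covariance operator $\Gamma$ is given by $\langle \Gamma v,w\rangle=\mathbb E\langle X,v\rangle\langle X,w\rangle$. It is positive with finite trace $\mathbb E\|X\|^2$. We assume that it has infinitely many positive eigenvalues $\lambda_1\ge\lambda_2\ge\dots>0$, with orthonormal eigenvectors $u_j$. The coordinates $X_j=\langle X,u_j\rangle$ are independent with law $N(0,\lambda_j)$; for $x\in H$ put $x_j=\langle x,u_j\rangle$. Let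 $H_0=\overline{\operatorname{span}}\{u_j\}$. Then $X\in H_0$ almost surely, $\Gamma$ is injective on $H_0$, and $X$ has no atoms.

*Example 1.* Let $X$ be Brownian motion in $H=L^2[0,1]$. Then $(\Gamma g)(t)=\int_0^1\min(s,t)g(s)\,ds$, so $G=\Gamma g$ is the solution of $G''=-g$, $G(0)=0$, $G'(1)=0$. For $u_j(t)=\sqrt2\sin((j-\frac12)\pi t)$ the function $u_j/((j-\frac12)\pi)^2$ solves this with $g=u_j$. Hence $\lambda_j=((j-\frac12)\pi)^{-2}$.

**Definition 2 (regular variation, standing hypothesis).** A positive function $\psi$ is regularly varying at infinity with index $\beta$ if it is measurable and $\psi(xt)/\psi(t)\to x^\beta$ as $t\to\infty$ for every $x>0$. We assume throughout that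
$$\lambda_j\sim\frac1{j\,\psi(j)}\qquad(j\to\infty),\tag{1}$$
where $\psi$ is regularly varying with index $b-1$ for some $b>1$. So the eigenvalues vary regularly with index $-b$.

*Example 2.* The functions $t^{b-1}$ and $t^{b-1}\log(2+t)$ have index $b-1$. For Brownian motion $\psi(t)=\pi^2t$ and $b=2$.

**Definition 3 (quantizers and their dimension).** For $n\in\mathbb N$ let
$$e_n(X)=\inf\Big\{\big(\mathbb E\min_{a\in\alpha}\|X-a\|^2\big)^{1/2}:\alpha\subset H,\ \operatorname{card}(\alpha)\le n\Big\}.$$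
The set $\mathcal C_n(X)$ of optimal $n$-quantizers, i.e. of sets $\alpha$ with $\operatorname{card}(\alpha)\le n$ attaining this infimum, is nonempty. Put
$$d_n(X)=\min\{\dim\operatorname{span}(\alpha):\alpha\in\mathcal C_n(X)\}.$$

*Example 3.* For $n=1$, $\mathbb E\|X-a\|^2=\mathbb E\|X\|^2+\|a\|^2$, so $\{0\}$ is the only optimal set and $d_1(X)=0$. For $n=2$ take $\{\pm hu_1\}$ with $h=\mathbb E|X_1|=\sqrt{2\lambda_1/\pi}$. The squared error is $\mathbb E\|X\|^2-2h\,\mathbb E|X_1|+h^2=\mathbb E\|X\|^2-h^2<e_1(X)^2$. So $\{0\}$ is not optimal and $d_2(X)\ge1$. On the other hand, the points of an optimal set are the conditional means of $X$ on their cells (Lemma 1 below), so their average with the cell probabilities as weights is $\mathbb EX=0$. Thus $d_2(X)=1$, and in general $d_n(X)\le n-1$.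

**Definition 4 (Voronoi partition).** For a finite set $\alpha=\{a_1,a_2,\dots\}$ the cell $C_i$ consists of the $x$ for which $i$ is the smallest index with $\|x-a_i\|=\min_k\|x-a_k\|$. The cells are Borel sets that partition $H$.

*Example 4.* For $a_1=hu_1$, $a_2=-hu_1$ the cells are $\{x_1\ge0\}$ and $\{x_1<0\}$.

**Definition 5 (the ellipsoid $U_X$ and its entropy numbers).** The unit ball of the reproducing kernel Hilbert space of $X$ is
$$U_X=\Big\{x\in H_0:\ \|x\|_\Lambda^2:=\sum_j x_j^2/\lambda_j\le1\Big\},$$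
a compact subset of $H$. Put
$$e_n(U_X)=\inf\Big\{\sup_{x\in U_X}\min_{a\in\alpha}\|x-a\|:\alpha\subset H,\ \operatorname{card}(\alpha)\le n\Big\},$$
and let $d_n(U_X)$ be the minimal value of $\dim\operatorname{span}(\alpha)$ over the sets $\alpha$ with $\operatorname{card}(\alpha)\le n$ attaining this infimum.

The infimum is attained. In a minimizing sequence, a point of norm $>2\sqrt{\lambda_1}$ is farther than $\sqrt{\lambda_1}$ from every $x\in U_X$, so replacing it by $0$ does no harm. Bounded sequences have weakly convergent subsequences. For fixed $x$ one index attains the minimum infinitely often, and $\|x-a\|\le\liminf\|x-a^{(N)}\|$ if $a^{(N)}\to a$ weakly.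

*Example 5.* For one center $a$, one of the points $\pm\sqrt{\lambda_1}u_1$ has squared distance at least $\lambda_1+\|a\|^2$ from $a$. So $e_1(U_X)=\sqrt{\lambda_1}$, attained only by $\{0\}$, and $d_1(U_X)=0$. Now suppose $\lambda_1=\lambda_2$. Then $U_X$ contains the circle $\Sigma$ of radius $\sqrt{\lambda_1}$ in $\operatorname{span}(u_1,u_2)$. If two closed sets $A_1,A_2$ cover $\Sigma$, one of them contains an antipodal pair. Otherwise $-A_1\subset A_2$ and $-A_2\subset A_1$, so $A_2=-A_1$, and $\Sigma$ would be the union of two disjoint nonempty closed sets. A closed ball containing $\pm x$ has radius at least $\|x\|$. Hence $e_2(U_X)=\sqrt{\lambda_1}=e_1(U_X)$, the set $\{0\}$ is optimal at level $2$, and $d_2(U_X)=0$.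

So $e_n(U_X)$ need not decrease strictly, and at a level where it does not, an optimal set of the previous level is still optimal. The relevant levels are
$$\mathcal J=\{n\ge2:\ e_n(U_X)<e_{n-1}(U_X)\}.$$
This set is infinite. Indeed $e_n(U_X)\to0$ by compactness. Also $e_n(U_X)>0$: if $n+1$ points of $U_X$ have mutual distances at least $\delta>0$, then a ball of radius less than $\delta/2$ contains at most one of them, so $e_n(U_X)\ge\delta/2$.

## 2. Is $d_n(X)\sim d_n(U_X)\sim 2\log n/b$?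

Put $m=m(n):=\dfrac{2\log n}b$. Under hypothesis (1) it is known that
$$d_n(X)\gtrsim\frac1{b^{1/(b-1)}}\,\frac{2\log n}b,\qquad d_n(U_X)\gtrsim\frac{2\log n}b.\tag{2}$$
The question, from Harald Luschgy and Gilles Pagès, "Functional quantization and metric entropy for Riemann-Liouville processes", arXiv:math/0502375 (2005), is how many directions an optimal set really uses: is it true that, as $n\to\infty$,
$$d_n(X)\sim d_n(U_X)\sim\frac{2\log n}b\ ?\tag{3}$$

The answer is no, and each comparison with $2\log n/b$ fails separately, for every $b>1$.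

**Theorem A.** Put $C_1=1600+6b$, $W=2C_1+4$, $\gamma=\min\{\frac1{80C_1},(\frac3{128(W+2)})^{1/(b-1)}\}$ and $c=\gamma/(8b)>0$. Then $d_n(X)>(1+c)\,2\log n/b$ for all sufficiently large $n$.

**Theorem B.** For every $b>1$ there is $c'=c'(b)>0$ such that $d_n(U_X)>(1+c')\,2\log n/b$ for all sufficiently large $n$ in the infinite set $\mathcal J$. Hence $\limsup_n\frac{d_n(U_X)}{2\log n/b}\ge1+c'$.

The constants are not claimed to be sharp. The theorems do not determine the exact growth of either quantity, nor whether $d_n(X)\sim d_n(U_X)$ holds by itself.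

## 3. Regular variation and the number $m$

We need three facts, as $d\to\infty$.

* (R1) $\lambda_{\lfloor xd\rfloor}/\lambda_{d+1}\to x^{-b}$ uniformly for $x$ in compact subsets of $(0,\infty)$.
* (R2) $\frac1d\sum_{j\le xd}\log(\lambda_j/\lambda_{d+1})\to\int_0^xb\log(1/t)\,dt$ for fixed $x>0$. For $x=1$ the limit is $b$.
* (R3) $\log(1/\lambda_d)=O(\log d)$.

(R1) is the uniform convergence theorem, and (R3) follows from Potter's bounds (Bingham–Goldie–Teugels, Thms 1.5.2, 1.5.6). For (R2), Potter's bounds give $j_0$ with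
$$0\le\log\frac{\lambda_j}{\lambda_{d+1}}\le\log2+(b+1)\log\frac{d+1}j\qquad(j_0\le j\le d).$$
Let $0<\epsilon<\min(1,x)$. The finitely many terms $j<j_0$ are $O(\log d)$ by (R3). Since $\sum_{j\le\epsilon d}\log\frac{d+1}j\le\int_0^{\epsilon d}\log\frac{d+1}s\,ds$, the terms $j\le\epsilon d$ contribute between $0$ and $d[\epsilon\log2+(b+1)\int_0^\epsilon\log\frac1t\,dt+o(1)]$. By (R1) the terms $\epsilon d<j\le xd$ contribute $d[\int_\epsilon^xb\log\frac1t\,dt+o(1)]$. Let $\epsilon\downarrow0$.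

*By hand.* For $\lambda_j=j^{-b}$ one has $\sum_{j\le d}\log(\lambda_j/\lambda_{d+1})=b\log\frac{(d+1)^d}{d!}=bd+O(\log d)$ by Stirling.

Here is where $m$ comes from. To resolve each of the coordinates $j\le d$ to mean squared error about $\lambda_{d+1}$, a count suggests $\log n\approx\frac12\sum_{j\le d}\log(\lambda_j/\lambda_{d+1})$, which is about $bd/2$ by (R2). So $d\approx m$. If we drop the coordinates beyond $m$, the total squared error is about $m\lambda_m+\sum_{j>m}\lambda_j$. Now $m\lambda_m\sim\psi(m)^{-1}$, and $\sum_{j>m}\lambda_j\sim\frac1{(b-1)\psi(m)}$ by Karamata's theorem, while $\psi(m)\sim(\frac2b)^{b-1}\psi(\log n)$. The sum is $\sim(\frac2b)^{1-b}\frac b{b-1}\psi(\log n)^{-1}$, which is exactly the value that is known for $e_n(X)^2$ to first order under (1). So the leading order of the error does not by itself rule out $d\sim m$. (The asymptotics of $e_n(X)$ is not used below.)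

## 4. One global count, and a region with smaller cells

This section is a heuristic guide to Theorem A; the proofs follow.

Suppose an optimal $n$-quantizer spans $u_1,\dots,u_d$, and let $\lambda=\lambda_{d+1}$. Let $\theta$ be the mean squared size, per coordinate, of a typical cell. Counting points, $n\approx\prod_{j\le d}(\lambda_j/\theta)^{1/2}$, that is,
$$\theta=\lambda e^{-\rho_n},\qquad \rho_nd:=2\log n-\sum_{j\le d}\log\frac{\lambda_j}\lambda .$$
By (R2), $\rho_n=bm/d-b+o(1)$. If $\theta$ were smaller than $\lambda$ by a fixed factor, the cells would be finer in the directions in use than the variance $\lambda$ of the unused direction $u_{d+1}$, and it would pay to spend points on $u_{d+1}$. So $\rho_n\le o(1)$, that is, $d\ge(1-o(1))m$. This first approach is made rigorous in Corollary 1. It stops exactly at $\rho_n\approx0$: then $\theta\approx\lambda$, and on average over the law of $X$ a new direction gains nothing.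

The way past this point is to look where the cells are smaller than average. Fix a small $\gamma$, let $k\approx\gamma d$, and consider the law $\nu$ under which the first $k$ variances are $s\lambda_j$ with $s<1$ instead of $\lambda_j$. Let $\mu$ be the original law of the first $d$ coordinates. About $ne^{-\mathrm{KL}(\nu\|\mu)}$ of the $n$ points serve $\nu$, and $\mathrm{KL}(\nu\|\mu)=\frac k2(s-1-\log s)$. The cell size $\theta$ there satisfies
$$\log n-\tfrac k2(s-1-\log s)=\tfrac12\sum_{j\le d}\log\tfrac{\lambda_j}\theta+\tfrac k2\log s ,$$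
that is, $d\log(\lambda/\theta)=\rho_nd+k(1-s)$, or $\theta=\lambda e^{-r}$ with
$$r=\rho_n+\tfrac kd(1-s).$$
With $\rho_n\approx0$ and $s=\frac12$ we get $r\approx\gamma/2>0$. In this region a direction beyond $u_d$ is useful although on average it is not. The region has probability $e^{-O(\gamma d)}=n^{-\text{small}}$ and does not affect the leading order of $e_n$, but an exactly optimal quantizer must treat it optimally.

Two things have to be done. First, optimality must be turned into a statement that survives on events of exponentially small probability; this is inequality (12). It gives an upper bound $\lambda d(1-r)$ for the mean squared error under $\nu$. Second, we need a lower bound close to $\lambda de^{-r}$. The gap $e^{-r}-(1-r)$ is of order $\gamma^2$, so every loss in the lower bound has to be smaller than that. The centers $a_i$ are means for $\mu$ on their cells, not for $\nu$, and this costs something. The cost will turn out to be of order $\gamma^{b+1}$,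 which is small against $\gamma^2$ because $b>1$.

## 5. Relative entropy, differential entropy, Gaussian formulas

$\mathrm{KL}(Q\|P)=\int\log\frac{dQ}{dP}\,dQ\in[0,\infty]$ is relative entropy ($\infty$ unless $Q\ll P$), $h$ is differential entropy, and $g(t)=t-1-\log t\ge0$, a convex function on $(0,\infty)$.

**Chain rules.** If $Q(dx,dy)=\eta(dx)\pi^x(dy)$, then $\mathrm{KL}(Q\|\mu\otimes\pi)=\mathrm{KL}(\eta\|\mu)+\int\mathrm{KL}(\pi^x\|\pi)\,\eta(dx)$. If $(C_i)$ is a partition, $q_i=\nu(C_i)$ and $p_i=\mu(C_i)$, then $\mathrm{KL}(\nu\|\mu)=\mathrm{KL}(q\|p)+\sum_iq_i\,\mathrm{KL}(\nu(\cdot|C_i)\,\|\,\mu(\cdot|C_i))$. In particular $\mathrm{KL}(q\|p)\le\mathrm{KL}(\nu\|\mu)$.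

**Variational inequality.** By Jensen, $\log\int e^\Psi dP\ge\log\int e^{\Psi-\log(dQ/dP)}dQ$ is at least
$$\int\Psi\,dQ-\mathrm{KL}(Q\|P).\tag{4}$$
Applied to $t\Psi$ with $t>0$ it reads
$$\int\Psi\,dQ\le\frac1t\Big(\log\int e^{t\Psi}dP+\mathrm{KL}(Q\|P)\Big).\tag{5}$$

**An elementary bound.** From the power series, $-\log(1-u)-u\le\frac{u^2}{2(1-|u|)}\le u^2$ for $|u|\le\frac12$. Hence, for $\xi\sim N(0,1)$ and $|u|\le\frac12$,
$$\mathbb Ee^{\frac u2(\xi^2-1)}=(1-u)^{-1/2}e^{-u/2}\le e^{u^2/2}.\tag{6}$$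

**Gaussian relative entropy.**
$$\mathrm{KL}(N(a,v)\|N(0,V))=\tfrac12\Big[\log\tfrac Vv+\tfrac vV-1+\tfrac{a^2}V\Big].\tag{7}$$
Some product measures below have factors $N(0,V)$ with $V=0$, meaning $\delta_0$. In these cases the corresponding factor of the kernel is also $\delta_0$, its $\mathrm{KL}$ is $0$, and the formulas stated remain true because both sides are $0$.

**Entropy of a partitioned law.** Let $x$ have law $\nu$ on $\mathbb R^d$, let $I$ be the index of the cell containing $x$, and let $h(x|I)=\sum_iq_ih(\nu(\cdot|C_i))$. Since $\nu(\cdot|C_i)$ has density $1_{C_i}/q_i$ with respect to $\nu$, the average $\sum_iq_i\mathrm{KL}(\nu(\cdot|C_i)\|\nu)$ equals both $\sum_iq_i\log\frac1{q_i}$ and $h(\nu)-h(x|I)$. So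
$$h(\nu)-h(x|I)=H(q):=\sum_iq_i\log\tfrac1{q_i}.\tag{8}$$
Moreover $h(x|I)\le\sum_jh(x_j|I)$, and $h(x_j|I)$ does not change if a number depending only on $I$ is subtracted from $x_j$. By the maximal entropy property of Gaussians and concavity of $\log$, for a real variable $y$,
$$h(y|I)\le\sum_iq_i\tfrac12\log(2\pi e\,\mathbb E[y^2|I=i])\le\tfrac12\log(2\pi e\,\mathbb Ey^2).\tag{9}$$
All entropies used below are finite: the conditional laws of Gaussian vectors on cells of positive probability have bounded densities and second moments, and so do their marginals.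

## 6. Cells and span of an optimal quantizer

Let $n\ge2$, let $\alpha=\{a_i\}$ be an optimal $n$-quantizer with Voronoi partition $(C_i)$, and put $p_i=P(X\in C_i)$, $F(x)=\min_i\|x-a_i\|^2$, $U=\operatorname{span}\alpha$, $d=\dim U$.

**Lemma 1.** (a) $\operatorname{card}\alpha=n$, all $p_i>0$, and $a_i=\mathbb E[X|X\in C_i]$. (b) After a choice of eigenbasis within equal eigenvalues, $U=\operatorname{span}(u_1,\dots,u_d)$.

*Proof.* **Step 1: centers are conditional means.** We first show $e_n(X)<e_{n-1}(X)$, so that no point may be wasted. Take an optimal $(n-1)$-quantizer and a cell $D$ of positive probability with center $z$. As $X$ has no atoms, the law of $X$ restricted to $D$ has a support point $z'\ne z$. With positive probability $X\in D$ lies so near $z'$ that it is closer to $z'$ than to $z$. Adding $z'$ therefore strictly decreases the error. If $\operatorname{card}\alpha<n$ or some $p_i=0$, then $e_{n-1}\le e_n$, a contradiction. If $a_i\ne\mathbb E[X|X\in C_i]$,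 replacing $a_i$ by this mean strictly improves the error. This proves (a).

**Step 2: $U$ is invariant under $\Gamma$.** By (a), $U\subset H_0$. Membership in $C_i$ depends only on $P_Ux$, where $P_U$ is the orthogonal projection. The operator $A=P_U\Gamma|_U$ is positive definite and is the covariance of $P_UX$. For $v\in U$ and $w\in H$,
$$\mathbb E\langle X-\Gamma A^{-1}P_UX,w\rangle\langle X,v\rangle=\langle\Gamma v,w\rangle-\langle\Gamma A^{-1}Av,w\rangle=0 .$$
By joint normality $X-\Gamma A^{-1}P_UX$ is independent of $P_UX$, so $\mathbb E[X|P_UX]=\Gamma A^{-1}P_UX$. Therefore $p_ia_i=\mathbb E[X1_{\{X\in C_i\}}]=\Gamma A^{-1}\mathbb E[P_UX\,1_{\{X\in C_i\}}]\in\Gamma(U)$. Hence $U\subset\Gamma(U)$, and by dimension $\Gamma(U)=U$. Since $\Gamma$ is self-adjoint, $U$ and $U^\perp\cap H_0$ are spanned by eigenvectors.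

**Step 3: $U$ takes the largest eigenvalues.** We show that exchanging a bad direction for a better one would improve the error. Suppose $v\in U$ and $v'\in U^\perp\cap H_0$ are unit eigenvectors with eigenvalues $\ell<\ell'$. Write $X=\sqrt\ell\,\xi v+\sqrt{\ell'}\,\xi'v'+X_0$ with $\xi,\xi'\sim N(0,1)$ and $\xi,\xi',X_0$ independent, and $a_i=\sqrt\ell\,c_iv+a_i^0$ with $a_i^0\perp v,v'$. The cell index is a function $I=I(X_0,\xi)$. Then
$$\mathbb EF(X)=A_0+\ell q+\ell',\qquad A_0=\mathbb E\|X_0-a_I^0\|^2,\qquad q=\mathbb E(\xi-c_I)^2=1-\mathbb Ec_I^2<1 .$$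
The formula for $q$ uses $c_I=\mathbb E[\xi|I]$, which is (a), and $q<1$ holds because some $c_i\ne0$, as $v\in U$. The quantizer $\{\sqrt{\ell'}c_iv'+a_i^0\}$, used with index $I(X_0,\xi')$, has squared error at most $A_0+\ell'q+\ell$, because $(X_0,\xi')$ and $(X_0,\xi)$ have the same law. This is smaller than $\mathbb EF(X)$ by at least $(\ell'-\ell)(1-q)>0$, a contradiction. So every eigenvalue on $U$ is at least every eigenvalue on $U^\perp\cap H_0$. $\square$

Identify $U$ with $\mathbb R^d$. Let $Y=(X_1,\dots,X_d)\sim\mu:=\bigotimes_{j\le d}N(0,\lambda_j)$ and $f(y)=\min_i|y-a_i|^2$. Then $F(x)=f(P_Ux)+\|x-P_Ux\|^2$. The cells are regarded as subsets of $\mathbb R^d$, so $\mu(C_i)=p_i$, and $a_i$ is the mean of $\mu^{C_i}:=\mu(\cdot|C_i)$.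

**Standing assumption for the proof of Theorem A.** Suppose Theorem A fails. Then $n$ runs through an infinite set $\mathcal N$ with $d=d_n(X)\le(1+c)m$, and $\alpha$ is optimal with $\dim\operatorname{span}\alpha=d$. By (2), $d\ge c_0m$ for large $n$ with some $c_0>0$. So $d\to\infty$ and $d$ and $\log n$ are of the same order. Put $\lambda:=\lambda_{d+1}$. By (R3), $\log(1/\lambda)=O(\log\log n)$. All $o(\cdot)$ refer to $n\to\infty$ in $\mathcal N$. Define $\rho_n$ by
$$\rho_nd:=2\log n-\sum_{j\le d}\log(\lambda_j/\lambda).\tag{10}$$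
Since $2\log n=bm$, (R2) gives $\rho_n=bm/d-b+o(1)$. Hence $\rho_n$ is bounded and $\rho_n\ge\frac b{1+c}-b-o(1)\ge-bc-o(1)$.

## 7. Moving one point of an optimal quantizer

**Lemma 2.** For large $n$, with constants $K,L,c_X>0$ depending only on $X$:
(a) if $p_i\le1/n$, some $a_*\in\alpha\setminus\{a_i\}$ has $\|a_*\|\le K$;
(b) $\mathbb E(F(X)-\|X-y\|^2)^+\le L\frac{\log n}n$ for all $y\in H$;
(c) $p_i\ge c_X\lambda/(n\log n)$ for all $i$, so $\log(1/p_i)\le\log n+o(d)$ uniformly in $i$.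

*Proof.* **Step 1: a bounded point, part (a).** This provides a cheap replacement when a point is removed. Choose $K$ with $P(\|X\|>K/2)\le\frac14$ and $K^2>8\,\mathbb E\|X\|^2$, and let $n\ge4$. If all $a\in\alpha\setminus\{a_i\}$ had norm $>K$, then $F\ge K^2/4$ on $\{X\notin C_i,\|X\|\le K/2\}$. This event has probability at least $\frac12$, so $\mathbb EF\ge K^2/8>\mathbb E\|X\|^2\ge e_n(X)^2$, a contradiction.

**Step 2: small events carry little energy.** By Fernique's theorem there is $\kappa_0>0$ with $c_1:=\mathbb Ee^{\kappa_0\|X\|^2}<\infty$. By Jensen's inequality for the conditional law, $\mathbb E[\|X\|^2;B]\le P(B)\kappa_0^{-1}\log(c_1/P(B))$ for every event $B$ with $P(B)>0$.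

**Step 3: a new point gains little, part (b).** We free one point at small cost and move it to $y$. Take $i$ with $p_i$ minimal, so $p_i\le1/n$. Remove $a_i$, serve $C_i$ by $a_*$, and add $y$. With $F'=F$ off $C_i$ and $F'=\|X-a_*\|^2$ on $C_i$, the new squared error is at most
$$\mathbb E\min(F',\|X-y\|^2)\le\mathbb E\min(F,\|X-y\|^2)+\mathbb E[\|X-a_*\|^2;X\in C_i].$$
The last term is at most $2K^2p_i+2\,\mathbb E[\|X\|^2;X\in C_i]\le L\frac{\log n}n$, since $p\log(c_1/p)$ increases on $(0,c_1/e]$ and $c_1\ge1$. As $\alpha$ is optimal, the new error is at least $\mathbb EF$. This is (b).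

**Step 4: no cell is too small, part (c).** If a cell were very small, its point would be better spent on splitting another cell in the direction $u_{d+1}$. Let $p_i<1/n$ (otherwise there is nothing to prove for large $n$), and choose $k\ne i$ with $p_k\ge1/n$. Remove $a_i$ and replace $a_k$ by the two points $a_k\pm hu_{d+1}$ with $h=\mathbb E|X_{d+1}|=\sqrt{2\lambda/\pi}$. On $C_k$ the new squared distance is $\|X-a_k\|^2-2h|X_{d+1}|+h^2$, and $X_{d+1}$ is independent of $\{X\in C_k\}$. So the gain on $C_k$ is at least $p_k(2h\,\mathbb E|X_{d+1}|-h^2)=p_kh^2\ge\frac{2\lambda}{\pi n}$. On $C_i$ use $a_*$, or $a_k+hu_{d+1}$ if $a_*=a_k$. This point has bounded norm, so by Step 2 the cost is at most $L'p_i(1+\log(1/p_i))$. Optimality gives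
$$\frac{2\lambda}{\pi n}\le L'p_i(1+\log(1/p_i)).$$
The function $p(1+\log\frac1p)$ increases on $(0,1)$, and $\lambda\ge(\log n)^{-L''}$. So $p_i<n^{-2}$ is impossible for large $n$. With $\log(1/p_i)\le2\log n$ the displayed inequality gives the bound in (c). Finally $\log\frac{\log n}{c_X\lambda}=O(\log\log n)=o(d)$. $\square$

**Lemma 3.**
$$\sup_{y\in\mathbb R^d}\mathbb E\exp\Big(-\frac{(|Y-y|^2-f(Y))^+}{2\lambda}\Big)\le\frac{e^{o(d)}}n.\tag{11}$$

*Proof.* The aim is to use the unused direction $u_{d+1}$: a point placed at $y$ but shifted along $u_{d+1}$ must not gain much either. Let $G=|Y-y|^2-f(Y)$, $t>0$ and $\delta=\lambda t^2$. Apply Lemma 2(b) to $y+\sqrt\delta\,u_{d+1}$. We have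
$$F(X)-\|X-y-\sqrt\delta u_{d+1}\|^2=-G+2\sqrt\delta X_{d+1}-\delta ,$$
and on $\{G\le\delta\}$ this is at least $2\sqrt\delta(X_{d+1}-\sqrt\delta)$. Since $X_{d+1}=\sqrt\lambda\,\xi$ with $\xi\sim N(0,1)$ is independent of $Y$,
$$P(G\le\lambda t^2)\cdot2\lambda t\,\mathbb E(\xi-t)^+\le L\tfrac{\log n}n .$$
Let $\varphi$ be the standard normal density. Integrating only over $v\le\frac1{1+t}$,
$$\mathbb E(\xi-t)^+=\varphi(t)\int_0^\infty ve^{-vt-v^2/2}dv\ge\varphi(t)\frac{e^{-3/2}}{2(1+t)^2}.$$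
For $t\ge1$, $(1+t)/t\le2$, and we get $P(G\le\lambda t^2)\le L_1\frac{\log n}{n\lambda}(1+t)e^{t^2/2}$. For $0\le t\le1$, $P(G\le\lambda t^2)\le P(G\le\lambda)\le2e^{1/2}L_1\frac{\log n}{n\lambda}$. So for all $t\ge0$ the first bound holds with $L_1$ replaced by $L_2=2e^{1/2}L_1$. For $g\ge0$, $e^{-g/2\lambda}=\int_{\sqrt{g/\lambda}}^\infty te^{-t^2/2}dt$. Therefore
$$\mathbb Ee^{-G^+/2\lambda}=\int_0^\infty te^{-t^2/2}P(G\le\lambda t^2)\,dt\le\int_0^{\sqrt{2\log n}}L_2\tfrac{\log n}{n\lambda}\,t(1+t)\,dt+\tfrac1n=\frac{e^{o(d)}}n ,$$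
because $\log\log n$ and $\log(1/\lambda)$ are $o(d)$. The bound does not depend on $y$. $\square$

**The basic inequality.** Let $\eta\ll\mu$ and $\pi$ be probabilities on $\mathbb R^d$ and let $\pi^x$ be a kernel on $\mathbb R^d$. Integrate (11) over $y\sim\pi$ and apply (4) with $P=\mu\otimes\pi$ and $Q=\eta(dx)\pi^x(dy)$, together with the chain rule:
$$\log n\le\mathrm{KL}(\eta\|\mu)+\int\mathrm{KL}(\pi^x\|\pi)\,d\eta+\frac1{2\lambda}\iint(|x-y|^2-f(x))^+\pi^x(dy)\eta(dx)+o(d),\tag{12}$$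
where $o(d)$ does not depend on $\eta,\pi,\pi^x$. This is the form of optimality that reaches events of probability $e^{-O(d)}$: conditioning $\mu$ on such an event costs only $O(d)$, which competes on equal terms with $\log n$.

## 8. The upper bound $\lambda d(1-r)$ under $\mu$ and under a tilted law

Let $k=\lceil\gamma d\rceil$, $T(x)=\sum_{j\le k}x_j^2/\lambda_j$, $s\in\{\frac12,1\}$ and $\kappa=\frac1s-1$. Let $\nu=\bigotimes_{j\le d}N(0,\sigma_j)$ with $\sigma_j=s\lambda_j$ for $j\le k$ and $\sigma_j=\lambda_j$ for $k<j\le d$. For $s=1$ this is $\mu$. Since $\lambda_k/\lambda\to\gamma^{-b}>2$, we have $\sigma_j\ge\lambda$ for all $j\le d$ and large $n$. Further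
$$\frac{d\nu}{d\mu}=s^{-k/2}e^{-\kappa T/2}\le s^{-k/2},\qquad\mathrm{KL}(\nu\|\mu)=\tfrac k2(s-1-\log s),\qquad r:=\rho_n+\tfrac kd(1-s).$$

**Lemma 4.** Suppose $r\ge r_0$ for a fixed $r_0>0$, for all $n$ in an infinite subset of $\mathcal N$. Then, along this subset, $E_\nu f\le d\lambda(1-r)+o(d)\lambda$.

*Proof.* **Step 0: the test kernel.** We choose in (12) a reference law $\pi$ and a kernel $\pi^x$ that reproduce $x$ with error exactly $\lambda$ in every coordinate:
$$\pi=\bigotimes_{j\le d}N(0,\sigma_j-\lambda),\qquad\pi^x=\bigotimes_{j\le d}N\Big(\big(1-\tfrac\lambda{\sigma_j}\big)x_j,\ \lambda\big(1-\tfrac\lambda{\sigma_j}\big)\Big).$$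
By (7), $\mathrm{KL}(\pi^x\|\pi)=\frac12\sum_j\big[\log\frac{\sigma_j}\lambda+(1-\frac\lambda{\sigma_j})(\frac{x_j^2}{\sigma_j}-1)\big]$. Under $\nu(dx)\pi^x(dy)$ one has $x-y\sim N(0,\lambda I_d)$, since $\frac{\lambda^2}{\sigma_j}+\lambda(1-\frac\lambda{\sigma_j})=\lambda$. Moreover, by (10),
$$\mathrm{KL}(\nu\|\mu)+E_\nu\mathrm{KL}(\pi^x\|\pi)=\tfrac12\Big[\sum_{j\le d}\log\tfrac{\lambda_j}\lambda-k(1-s)\Big]=\log n-\tfrac12dr.\tag{13}$$
So this test costs $\frac12dr$ less than $\log n$, and (12) has to be satisfied by its last integral.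

**Step 1: with $B=\{f>d\lambda\}$, $\nu(B)\le e^{-\varsigma d}$ for some fixed $\varsigma>0$ and all large $n$.** This allows us to truncate $f$ later. Let $0<\varsigma\le\frac1{16}$, suppose $\nu(B)\ge e^{-\varsigma d}$, and put $\eta=\nu(\cdot|B)$. Then $\mathrm{KL}(\eta\|\nu)=\log\frac1{\nu(B)}\le\varsigma d$. Since $\kappa x_j^2/\lambda_j=(1-s)x_j^2/\sigma_j$ for $j\le k$,
$$\mathrm{KL}(\eta\|\mu)=\log\tfrac1{\nu(B)}-\tfrac k2\log s-\tfrac{1-s}2\sum_{j\le k}E_\eta\tfrac{x_j^2}{\sigma_j}.$$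
Adding $E_\eta\mathrm{KL}(\pi^x\|\pi)$ and using (13),
$$\mathrm{KL}(\eta\|\mu)+E_\eta\mathrm{KL}(\pi^x\|\pi)=\log n-\tfrac12dr+\log\tfrac1{\nu(B)}+E_\eta\Lambda,$$
$$\Lambda=\tfrac12\sum_{j\le d}\beta_j\Big(\frac{x_j^2}{\sigma_j}-1\Big),\qquad\beta_j=\big(1-\tfrac\lambda{\sigma_j}\big)-(1-s)1_{j\le k}\in[-1,1].$$
By (5) and (6) with $t=\sqrt{2\varsigma}\le\frac12$, $E_\eta\Lambda\le\frac1t(\frac{t^2d}2+\varsigma d)=\sqrt{2\varsigma}\,d$.

Let $Q=|x-y|^2/\lambda$, which has law $\chi^2_d$ under $\nu(dx)\pi^x(dy)$. By (6), $\mathbb Ee^{t(Q-d)^+}\le1+\mathbb Ee^{t(Q-d)}\le2e^{2t^2d}$ for $0\le t\le\frac14$. The relative entropy of $\eta(dx)\pi^x(dy)$ with respect to $\nu(dx)\pi^x(dy)$ is at most $\varsigma d$. So (5) with $t=\sqrt\varsigma$ bounds the mean of $(Q-d)^+$ under $\eta(dx)\pi^x(dy)$ by $3\sqrt\varsigma\,d+O(1)$. On $B$, $(|x-y|^2-f)^+\le\lambda(Q-d)^+$. Inserting everything in (12),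
$$\tfrac r2\le\varsigma+\big(\sqrt2+\tfrac32\big)\sqrt\varsigma+o(1)\le\varsigma+3\sqrt\varsigma+o(1).$$
If $\varsigma$ is chosen with $\varsigma+3\sqrt\varsigma<\frac{r_0}2$, this is impossible for large $n$.

**Step 2: the truncated mean.** Use (12) with $\eta=\nu$. We have $(|x-y|^2-f)^+\le\lambda(Q-d)^++d\lambda-f\wedge d\lambda$ and $\mathbb E(Q-d)^+\le\sqrt{2d}$. With (13),
$$E_\nu(f\wedge d\lambda)\le d\lambda(1-r)+o(d)\lambda.\tag{14}$$

**Step 3: removing the truncation.** Some $p_i\le1/n$, so by Lemma 2(a) $f\le2|x|^2+2K^2$. Also $E_\nu|x|^4\le\mathbb E\|X\|^4<\infty$, because $\sigma_j\le\lambda_j$. By Cauchy–Schwarz and Step 1, $E_\nu(f-d\lambda)^+\le E_\nu[f;B]=O(\nu(B)^{1/2})=O(e^{-\varsigma d/2})=o(\lambda)$, by (R3). Add (14). $\square$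

**Corollary 1.** $\rho_n\le o(1)$.

*Proof.* This is the global count of Section 4. If the claim fails, then $\rho_n\to\rho>0$ along an infinite subset, as $\rho_n$ is bounded. Lemma 4 with $s=1$, $\nu=\mu$, $r=\rho_n$ gives $E_\mu f\le d\lambda(1-\rho+o(1))$. On the other hand, let $I$ be the cell index, $z=x-a_I$ and $w_j=E_\mu z_j^2$. By (8) and (9),
$$\tfrac12\sum_{j\le d}\log(2\pi e\lambda_j)=h(\mu)\le\log n+h(x|I)\le\log n+\tfrac12\sum_{j\le d}\log(2\pi ew_j).$$
So $\sum_j\log(w_j/\lambda)\ge-\rho_nd$ by (10), and the arithmetic–geometric mean inequality gives $E_\mu f=\sum_jw_j\ge d\lambda e^{-\rho_n}$. Hence $e^{-\rho}\le1-\rho$, which is false for $\rho>0$. $\square$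

Since $\rho_n=bm/d-b+o(1)$, the corollary says $d\ge(1-o(1))m$. With $s=1$ the method ends here: once $r=\rho_n\le0$, inequality (14) says no more than $f\wedge d\lambda\le d\lambda$, up to $o(d)\lambda$. With $s=\frac12$, however, $r$ stays near $\gamma/2$ even when $\rho_n\approx0$.

From now on $s=\frac12$ and $\kappa=1$. Recall $-bc-o(1)\le\rho_n\le o(1)$ and $c\le\gamma$.

## 9. The share of the first $k$ coordinates

The tilt acts on the first $k$ coordinates. To control its cost we must know that these coordinates carry a mean squared error of order $\lambda k$ only, and not of order $\lambda d$.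

Let $q_i=\nu(C_i)>0$ and $\eta=\sum_iq_i\mu^{C_i}$. This law keeps the cell probabilities of $\nu$, but inside the cells it is $\mu$, for which $a_i$ is the mean. We have $d\eta/d\mu=q_i/p_i\le2^{k/2}$ on $C_i$ and $\mathrm{KL}(\eta\|\mu)=\mathrm{KL}(q\|p)\le\mathrm{KL}(\nu\|\mu)$. Put $w_j^{(i)}=\operatorname{Var}_{\mu^{C_i}}(x_j)$ and $w_j^\eta=\sum_iq_iw_j^{(i)}$. Since $a_i$ is the mean of $\mu^{C_i}$, $E_\eta f=\sum_{j\le d}w_j^\eta$.

**Lemma 5.** For large $n$, $\sum_{j\le k}w_j^\eta\le W\lambda k$.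

*Proof.* Put
$$S=\frac1d\sum_{j\le d}\frac{x_j^2}{\lambda_j},\qquad\varrho_j=1-\frac\lambda{\lambda_j}\in[0,1),\qquad D=-\frac1d\sum_{j\le d}\varrho_j\Big(\frac{x_j^2}{\lambda_j}-1\Big),$$
$$\Omega=\{|D|\le4\sqrt\gamma,\ S\le3\},\qquad B=\{x\in\Omega:\ f(x)>\lambda d(S+C_1\gamma)\}.$$
The plan: $f\le\lambda d(S+C_1\gamma)$ except on an event so rare that even the density $2^{k/2}$ of $\eta$ does not make it visible. An entropy bound in the other direction then forces all $w_j^\eta/\lambda$ to be near $1$ on average.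

**Step 1: a test kernel with prescribed distance.** We want a kernel whose mean squared distance to $x$ is exactly $\lambda d(S+\frac12C_1\gamma)$, for every $x\in\Omega$, and whose relative entropy is clearly below $\frac12\sum_j\log\frac{\lambda_j}\lambda$. Let $I_0=\{1,\dots,\lfloor d/2\rfloor\}$ and $P=\sum_{j\in I_0}\varrho_j$. By (R1) and $2^{-b}<\frac12$, $\varrho_j\ge\frac12$ on $I_0$ for large $n$, so $\frac d5\le P\le\frac d2$. Take
$$\pi=\bigotimes_jN(0,\lambda_j-\lambda),\qquad\pi^x=\bigotimes_jN\big(\varrho_jx_j,\ \lambda\varrho_j(1+\tau1_{j\in I_0})\big),\qquad\tau=\tau(x)=\big(\tfrac12C_1\gamma-D\big)\tfrac dP$$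
for $x\in\Omega$, and $\tau=0$ off $\Omega$. On $\Omega$, $|\tau|\le5(\frac12C_1\gamma+4\sqrt\gamma)\le\frac12$, since $C_1\gamma\le\frac1{80}$ and $\gamma\le\frac1{128000}$.

*Relative entropy.* By (7), and by $-\log(1+\tau)\le-\tau+\tau^2$ for $|\tau|\le\frac12$, on $\Omega$
$$\begin{aligned}\mathrm{KL}(\pi^x\|\pi)&=\tfrac12\sum_j\log\tfrac{\lambda_j}\lambda-\tfrac12dD+\tfrac12\sum_{j\in I_0}\big[-\log(1+\tau)+\tau(1-\varrho_j)\big]\\&\le\tfrac12\sum_j\log\tfrac{\lambda_j}\lambda-\tfrac12dD-\tfrac12\tau P+\tfrac14\tau^2d .\end{aligned}$$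
Here $-\frac12dD-\frac12\tau P=-\frac14C_1\gamma d$, and $\tau^2\le25(\frac12C_1\gamma+4\sqrt\gamma)^2\le12.5\,C_1^2\gamma^2+800\gamma$. So
$$\mathrm{KL}(\pi^x\|\pi)\le\tfrac12\sum_j\log\tfrac{\lambda_j}\lambda-\gamma d\Big[\tfrac{C_1}4-200-3.125\,C_1^2\gamma\Big]\le\tfrac12\sum_j\log\tfrac{\lambda_j}\lambda-\tfrac{C_1}{12}\gamma d,\tag{15}$$
because $200\le\frac{C_1}8$, $3.125\,C_1\gamma\le0.0391$ and $\frac14-\frac18-0.0391>\frac1{12}$.

*Distance.* Since $\frac{\lambda^2}{\lambda_j^2}x_j^2=\lambda(1-\varrho_j)\frac{x_j^2}{\lambda_j}$,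
$$\int|x-y|^2d\pi^x=\sum_j\Big[\tfrac{\lambda^2}{\lambda_j^2}x_j^2+\lambda\varrho_j\Big]+\lambda\tau P=\lambda d(S+D)+\lambda\tau P=\lambda d\big(S+\tfrac12C_1\gamma\big)=:m_x.\tag{16}$$
Under $\pi^x$ the coordinates of $x-y$ are independent Gaussians with means $\frac\lambda{\lambda_j}x_j$ and variances $v_j'\le\frac32\lambda$. So the variance of $|x-y|^2$ is $\sum_j(2v_j'^2+4v_j'\frac{\lambda^2}{\lambda_j^2}x_j^2)\le\lambda^2d(4.5+6S)\le22.5\,\lambda^2d$ on $\Omega$.

**Step 2: $\mu(B)\le e^{-2\gamma d}$ for large $n$.** If $\mu(B)=0$ there is nothing to prove. Otherwise use (12) with the law $\mu(\cdot|B)$ in place of $\eta$ there. On $B$, $f>m_x$, so $\int(|x-y|^2-f)^+d\pi^x=O(\lambda\sqrt d)$. With (15) and (10),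
$$\log\tfrac1{\mu(B)}\ge\tfrac12\rho_nd+\tfrac{C_1}{12}\gamma d-o(d)\ge\big(\tfrac{C_1}{12}-\tfrac b2\big)\gamma d-o(d)\ge2\gamma d .$$
Here $\rho_n\ge-b\gamma-o(1)$ and $\frac{C_1}{12}-\frac b2=\frac{1600}{12}$.

**Step 3: $\mu(\Omega^c)\le3e^{-2\gamma d}$.** For $|\beta_j|\le1$ and $0\le u\le1$, (6) and Markov's inequality with $t=\frac u2$ give
$$\mu\Big(\sum_j\beta_j\big(\tfrac{x_j^2}{\lambda_j}-1\big)>ud\Big)\le e^{t^2d/2-tud/2}=e^{-u^2d/8}.$$
With $u=4\sqrt\gamma$ and $\beta_j=\pm\varrho_j$, $\mu(|D|>4\sqrt\gamma)\le2e^{-2\gamma d}$. Also $\mu(S>3)\le e^{-d}(1-\frac23)^{-d/2}=e^{-(1-\frac12\log3)d}\le e^{-0.45d}\le e^{-2\gamma d}$.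

**Step 4: upper bound for $E_\eta f$.** By Steps 2 and 3, $\mu(\Omega^c\cup B)\le4e^{-2\gamma d}$. By Cauchy–Schwarz, $E_\eta[f;\Omega^c\cup B]\le2^{k/2}(E_\mu f^2)^{1/2}\,2e^{-\gamma d}=o(\lambda)$, since $2^{k/2}\le\sqrt2\,e^{0.35\gamma d}$ and $E_\mu f^2$ is bounded by Lemma 2(a). Off $\Omega^c\cup B$ we have $f\le\lambda d(S+C_1\gamma)$. Hence
$$\sum_{j\le d}w_j^\eta=E_\eta f\le\lambda d(E_\eta S+C_1\gamma)+o(\lambda).\tag{17}$$

**Step 5: lower bound for $\sum_j\log w_j^\eta$.** By maximal entropy of Gaussians,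
$$\log\tfrac1{p_i}=\mathrm{KL}(\mu^{C_i}\|\mu)\ge\tfrac12\sum_j\Big[\log\frac{\lambda_j}{w_j^{(i)}}-1+E_{\mu^{C_i}}\frac{x_j^2}{\lambda_j}\Big].$$
Average with weights $q_i$. Use concavity of $\log$, Lemma 2(c) and then Corollary 1:
$$\sum_j\log\frac{w_j^\eta}\lambda\ge\sum_j\log\tfrac{\lambda_j}\lambda-2\log n+d(E_\eta S-1)-o(d)=d(E_\eta S-1-\rho_n)-o(d)\ge d(E_\eta S-1)-o(d).\tag{18}$$

**Step 6: comparison.** The unknown $E_\eta S$ cancels. By (17) and (18), $\sum_{j\le d}g(w_j^\eta/\lambda)\le C_1\gamma d+o(d)$. Put $W_J=\frac1{\lambda k}\sum_{j\le k}w_j^\eta$. As $g\ge0$ is convex, $k\,g(W_J)\le C_1\gamma d+o(d)$, so $g(W_J)\le C_1+1$ for large $n$, because $k\ge\gamma d$. Now $g(t)\ge\frac t2-\log2$, since $\frac t2-1-\log t$ has its minimum $-\log 2$ at $t=2$. Hence $W_J\le2(C_1+1+\log2)\le2C_1+4=W$. $\square$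

## 10. The lower bound under the tilted law; end of the proof of Theorem A

Under $\nu$ let $I$ be the cell index, $a=a_I$, $z=x-a$, and
$$w_j=E_\nu z_j^2,\qquad c_j=E_\nu a_jz_j,\qquad v_j=E_\nu a_j^2=\sum_iq_ia_{ij}^2 .$$
Then $E_\nu f=\sum_{j\le d}w_j$. Put $\nu^{C_i}=\nu(\cdot|C_i)$. If the $a_i$ were means for $\nu$, the $c_j$ would vanish.

**Step 1: an entropy bound that keeps track of $c_j$.** We bound $H(q)$ from above through the cell probabilities and from below through (8). Let $\Xi=\sum_iq_i\mathrm{KL}(\nu^{C_i}\|\mu^{C_i})$. Then $\sum_iq_i\log\frac1{p_i}=H(q)+\mathrm{KL}(q\|p)$ and $\mathrm{KL}(\nu\|\mu)=\mathrm{KL}(q\|p)+\Xi$. By Lemma 2(c),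
$$H(q)\le\log n-\mathrm{KL}(\nu\|\mu)+\Xi+o(d).$$
By (8), $H(q)=h(\nu)-h(x|I)$. For any real $\beta_j$, (9) gives
$$h(x|I)\le\sum_jh(x_j-\beta_ja_{I,j}|I)\le\sum_j\tfrac12\log\big(2\pi e\,E_\nu(x_j-\beta_ja_{I,j})^2\big).$$
Since $x_j-\beta a_j=z_j+(1-\beta)a_j$, the mean square is $w_j+2(1-\beta)c_j+(1-\beta)^2v_j$. Optimize $\beta_j$ for $j\le k$ and take $\beta_j=1$ for $j>k$. This gives $h(x|I)\le\frac12\sum_j\log(2\pi e\,\tilde w_j)$ with $\tilde w_j=w_j-c_j^2/v_j$ for $j\le k$ and $\tilde w_j=w_j$ for $j>k$. (If $v_j=0$, then $c_j=0$, and $c_j^2/v_j:=0$.) Insert $h(\nu)=\frac12\sum_j\log(2\pi e\sigma_j)$ and $\mathrm{KL}(\nu\|\mu)=\frac k2(s-1-\log s)$: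
$$\sum_j\log\frac{\tilde w_j}\lambda\ge\sum_j\log\tfrac{\lambda_j}\lambda-k(1-s)-2\log n-2\Xi-o(d)=-rd-2\Xi-o(d).$$
Let $\theta:=\lambda e^{-r}$. By $g\ge0$, $\tilde w\ge\theta(1+\log(\tilde w/\theta))=\theta(1+r+\log(\tilde w/\lambda))$. Summing,
$$E_\nu f=\sum_j\tilde w_j+\sum_{j\le k}\frac{c_j^2}{v_j}\ge\theta(d-2\Xi-o(d))+\sum_{j\le k}\frac{c_j^2}{v_j}.\tag{19}$$

**Step 2: a bound for $\Xi$.** This is the cost of the centers being means for the wrong law. As $d\nu/d\mu$ is proportional to $e^{-\kappa T/2}$, Jensen's inequality gives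
$$\mathrm{KL}(\nu^{C_i}\|\mu^{C_i})=-\tfrac\kappa2E_{\nu^{C_i}}T-\log E_{\mu^{C_i}}e^{-\kappa T/2}\le\tfrac\kappa2\big(E_{\mu^{C_i}}T-E_{\nu^{C_i}}T\big).$$
Since $a_i$ is the mean of $\mu^{C_i}$, $\sum_iq_iE_{\mu^{C_i}}T=E_\eta T=\sum_{j\le k}(v_j+w_j^\eta)/\lambda_j$. Also $E_\nu T=\sum_{j\le k}(v_j+2c_j+w_j)/\lambda_j$. Dropping $-w_j$,
$$\Xi\le\frac\kappa2\sum_{j\le k}\frac{w_j^\eta-2c_j}{\lambda_j}.\tag{20}$$

**Step 3: completing squares.** The $c_j$ have unknown sign and size, but (19) contains $c_j^2/v_j$ to absorb them. Insert (20) in (19) and use $\frac{c_j^2}{v_j}+\frac{2\theta\kappa c_j}{\lambda_j}\ge-\theta^2\kappa^2\frac{v_j}{\lambda_j^2}$: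
$$E_\nu f\ge\theta d-\theta\kappa\sum_{j\le k}\frac{w_j^\eta}{\lambda_j}-\theta^2\kappa^2\sum_{j\le k}\frac{v_j}{\lambda_j^2}-o(d)\theta.\tag{21}$$

**Step 4: both losses are of order $\gamma^{b+1}\lambda d$.** Here $\kappa=1$. By Lemma 5, $\sum_{j\le k}w_j^\eta/\lambda_j\le W\lambda k/\lambda_k$. By (5) with $t=\frac14$, and $\mathbb Ee^{\xi^2/4}=\sqrt2$ for $\xi\sim N(0,1)$,
$$\sum_{j\le k}\frac{v_j}{\lambda_j}\le E_\eta T\le4\big(\mathrm{KL}(\eta\|\mu)+\log E_\mu e^{T/4}\big)\le4\Big(\tfrac k2\big(\log2-\tfrac12\big)+\tfrac k2\log2\Big)\le2k ,$$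
so $\sum_{j\le k}v_j/\lambda_j^2\le2k/\lambda_k$. Now $r=\rho_n+\frac\gamma2+o(1)$. With $bc=\frac\gamma8$ and Corollary 1,
$$\tfrac{3\gamma}8-o(1)\le r\le\tfrac\gamma2+o(1).$$
So $\theta\le\lambda$ for large $n$. With $k/d\to\gamma$ and $\lambda/\lambda_k\to\gamma^b$, (21) becomes
$$E_\nu f\ge\lambda d\big[e^{-r}-(W+2)\gamma^{b+1}-o(1)\big].$$

**Step 5: contradiction.** Lemma 4 applies with $r_0=\gamma/4$ and gives $E_\nu f\le\lambda d(1-r+o(1))$. Hence
$$e^{-r}-1+r\le(W+2)\gamma^{b+1}+o(1).$$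
For $0\le r\le1$, $e^{-r}-1+r\ge\frac{r^2}2-\frac{r^3}6\ge\frac{r^2}3$, which is at least $\frac3{64}\gamma^2-o(1)$ here. But $(W+2)\gamma^{b+1}\le\frac3{128}\gamma^2$ by the choice of $\gamma$. This is a contradiction for large $n$. So $d_n(X)>(1+c)m$ for all large $n$, and Theorem A is proved. $\blacksquare$

## 11. The ellipsoid: a global volume count and a local one

For Theorem B let $\mathcal E:=U_X$, let $\alpha$ be optimal at level $n$ with $d=\dim\operatorname{span}\alpha$, and put $\varepsilon=e_n(U_X)$, $\lambda=\lambda_{d+1}$. The first approach is again a global count. Some $z_0\in\operatorname{span}(u_1,\dots,u_{d+1})$ with $\|z_0\|_\Lambda=1$ is orthogonal to $\alpha$, so $\varepsilon^2\ge\|z_0\|^2\ge\lambda$. On the other hand, covering $\mathcal E$ with radius $\sqrt{\lambda_l}$ takes $e^{bl/2+o(l)}$ balls (Lemma 7 below), so $\varepsilon^2\le\lambda_l$ with $l=\lfloor(1-\zeta)m\rfloor$. Together, $\lambda_{d+1}\le\lambda_l$ for every fixed $\zeta$, and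 (R1) gives $d\ge(1-o(1))m$, the bound in (2). Here the count stops: if $d\sim m$, both estimates say $\varepsilon^2\sim\lambda$, and nothing is contradictory.

The way on is to count locally. Consider points $y\in\mathcal E$ orthogonal to $z_0$ and deep inside, with $\|y\|_\Lambda^2\le s'<1$. There is room to move from $y$ in the direction $\pm z_0$ by $\sqrt{1-s'}\|z_0\|$ without leaving $\mathcal E$. Since $\alpha\perp z_0$, this displacement is pure loss, and a point of $\alpha$ must lie within $\sqrt{\lambda(s'+\varpi)}$ of $y$, where $\varepsilon^2=\lambda(1+\varpi)$. So the deep region, although smaller, is served by nearly as many points as the whole of $\mathcal E$: the factor $s'$ in its size is canceled by the factor $s'$ in the squared radius. If "deep" is measured in the first $\gamma d$ coordinates separately, then everything served by these points lies in a slightly larger region, which can be covered with radius $\varepsilon$ by fewer points if directions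 beyond $u_d$ are allowed. This saves at least one point, which contradicts $e_n<e_{n-1}$. It is here that $n\in\mathcal J$ is needed.

$N(K,\rho)$ denotes the minimal number of closed $\rho$-balls, with centers in the ambient space, that cover $K$.

## 12. Covering numbers of balls and of flattened ellipsoids

**Lemma 6.** Let $\zeta\in(0,1)$ and $K_0>1$. There is $l_0(\zeta,K_0)$ such that for $l\ge l_0$ and $1\le R/\rho\le K_0$, a ball of radius $R$ in $\mathbb R^l$ is covered by at most $e^{\zeta l}(R/\rho)^l$ balls of radius $(1+\zeta)\rho$.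

*Proof.* If $R=\rho$, one ball suffices. Let $R>\rho$ and let the ball have center $0$. We cover by random centers.

**Step 1: a random center hits with good probability.** Let $v=(R^2-\rho^2)/l$ and $\pi=N(0,vI)$. By Anderson's inequality and rotation invariance, $\pi(B(x,t))$ is minimal over $|x|\le R$ at $|x|=R$. For $|x|=R$ let $\pi^x=N\big((1-\frac{\rho^2}{R^2})x,\frac{\rho^2}{R^2}vI\big)$. By (7),
$$\mathrm{KL}(\pi^x\|\pi)=\tfrac l2\Big[\log\tfrac{R^2}{\rho^2}+\tfrac{\rho^2}{R^2}-1+\big(1-\tfrac{\rho^2}{R^2}\big)\Big]=l\log(R/\rho).$$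
Under $\pi^x$, $|x-y|^2$ has mean $\frac{\rho^4}{R^2}+\frac{\rho^2}{R^2}(R^2-\rho^2)=\rho^2$ and variance at most $\frac{2\rho^4}l+\frac{4\rho^2}l\cdot\frac{\rho^4}{R^2}\le\frac{6\rho^4}l$. As $(1+\frac\zeta2)^2-1\ge\zeta$, the ball $\mathcal G=B(x,(1+\frac\zeta2)\rho)$ has $\pi^x(\mathcal G)\ge1-\frac6{\zeta^2l}$ by Chebyshev. The chain rule for the partition $\{\mathcal G,\mathcal G^c\}$ gives $\mathrm{KL}(\pi^x\|\pi)\ge\pi^x(\mathcal G)\log\frac1{\pi(\mathcal G)}-\log2$. So for $l\ge12/\zeta^2$, using $\frac1{1-a}\le1+2a$ for $0\le a\le\frac12$,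
$$\log\tfrac1{\pi(\mathcal G)}\le\big(l\log\tfrac R\rho+\log2\big)\big(1+\tfrac{12}{\zeta^2l}\big)\le l\log\tfrac R\rho+\tfrac{12\log K_0}{\zeta^2}+2\log2 .$$
That is, $\pi(\mathcal G)\ge c(\zeta,K_0)(R/\rho)^{-l}=:\pi_*$ with a constant $c(\zeta,K_0)\in(0,1)$.

**Step 2: the union bound over a net.** A maximal $\frac\zeta2\rho$-separated set in the ball has at most $(1+\frac{4K_0}\zeta)^l$ points, by comparing volumes. Take $N=\lceil l\log(1+\frac{4K_0}\zeta)/\pi_*\rceil$ independent points from $\pi$. The expected number of net points with no sample within $(1+\frac\zeta2)\rho$ is at most $(1+\frac{4K_0}\zeta)^l(1-\pi_*)^N<1$. So with positive probability there is none, and the samples cover with radius $(1+\zeta)\rho$. Their number is at most $C(\zeta,K_0)\,l\,(R/\rho)^l\le e^{\zeta l}(R/\rho)^l$ for $l\ge l_0$. $\square$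

**Lemma 7.** Fix $\gamma\in(0,1)$ and $0<q\le1\le p<\gamma^{-b}$. Let $\lambda=\lambda_{d+1}$, $k=\lfloor\gamma d\rfloor$, $J=\{1,\dots,k\}$, $T_J(x)=\sum_{j\le k}x_j^2/\lambda_j$ and
$$\mathcal E_{p,q}=\{x\in H_0:\ p\,T_J(x)+q(\|x\|_\Lambda^2-T_J(x))\le1\}.$$
For each $\zeta'>0$ and all large $d$,
$$\log N(\mathcal E_{p,q},\sqrt\lambda)\le\frac12\sum_{j:\lambda_j>q\lambda}\log\frac{\lambda_j}{q\lambda}+\frac k2\log\frac qp+\zeta'd=\frac d2\Big[bq^{-1/b}+\gamma\log\tfrac qp+2\zeta'+o(1)\Big].\tag{22}$$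

*Proof.* **Step 1: the equality in (22).** This is only regular variation. With $\vartheta=q^{-1/b}\ge1$, so that $\log q=-b\log\vartheta$, (R1) and (R2) give
$$\frac1d\sum_{\lambda_j>q\lambda}\log\frac{\lambda_j}{q\lambda}\to\int_0^\vartheta\big(b\log\tfrac1t-\log q\big)dt=b\vartheta-b\vartheta\log\vartheta-\vartheta\log q=b\vartheta .$$

**Step 2: blocks.** We cut the coordinates into finitely many blocks on which $\lambda_j$ is almost constant, so that Lemma 6 applies to each. Let $\zeta\in(0,\frac18)$, $\zeta_0\in(0,\gamma)$, $k_0=\lfloor\zeta_0d\rfloor$ and $D_0=\lfloor(1+4\zeta)\vartheta d\rfloor+1$. Then $D_0>d>k$ for large $d$. Since $\lambda_{D_0+1}/\lambda\to q(1+4\zeta)^{-b}$ and $(1+4\zeta)^{-b}<(1+4\zeta)^{-1}\le1-2\zeta$, for large $d$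
$$\lambda_{D_0+1}\le(1-2\zeta)q\lambda .$$
Choose $\zeta_0=x_0<x_1<\dots<x_M=(1+4\zeta)\vartheta$ with $\gamma\in\{x_1,\dots,x_{M-1}\}$ and $x_g\le(1+\zeta)x_{g-1}$. Let $G_g=\{j:\lfloor x_{g-1}d\rfloor<j\le\lfloor x_gd\rfloor\}$, with the upper end of $G_M$ being $D_0$. These blocks partition $\{k_0+1,\dots,D_0\}$, and each is contained in $J$ or disjoint from $J$. Also $|G_g|\to\infty$, and by (R1), for large $d$,
$$\tau_g:=\max_{j\in G_g}\lambda_j\le(1+\zeta)^{b+1}\min_{j\in G_g}\lambda_j .$$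
Let $p_g=p$ if $G_g\subset J$, and $p_g=q$ otherwise.

**Step 3: the cover.** For $x\in\mathcal E_{p,q}$ let $t_g=\sum_{j\in G_g}x_j^2/\lambda_j$ and $t_\infty=\sum_{j>D_0}x_j^2/\lambda_j$. Then $\sum_gp_gt_g+qt_\infty\le1$. Let $\bar t_g$ be a positive multiple of $\zeta_1:=\frac\zeta{pM}$ with $t_g\le\bar t_g\le t_g+\zeta_1$. Since $t_g\le1/q$, the number of possible vectors $(\bar t_g)$ is at most $(\frac1{q\zeta_1}+2)^M$, independently of $d$. For each such vector cover the following parts separately: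

* the $G_g$-component, which lies in a ball of squared radius $R_g^2=\tau_g\bar t_g$, by balls of radius $(1+\zeta)\rho_g$ with $\rho_g^2=(1-4\zeta)\lambda p_g\bar t_g$: one ball if $R_g\le\rho_g$, otherwise by Lemma 6 (the ratio $R_g/\rho_g$ is bounded, since $\tau_g/\lambda\le\lambda_{k_0+1}/\lambda\to\zeta_0^{-b}$);
* the first $k_0$ coordinates, which lie in $\{\sum_{j\le k_0}x_j^2/\lambda_j\le1\}$ because $p\ge1$, with radius $\sqrt{\zeta\lambda}$;
* the tail $j>D_0$ by $0$, with squared error at most $\lambda_{D_0+1}t_\infty\le(1-2\zeta)q\lambda t_\infty$.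

Since $(1+\zeta)^2(1-4\zeta)\le1-2\zeta$, the total squared error is at most
$$\lambda\Big[\zeta+(1-2\zeta)\Big(\sum_gp_gt_g+pM\zeta_1+qt_\infty\Big)\Big]\le\lambda[\zeta+(1-2\zeta)(1+\zeta)]\le\lambda .$$

**Step 4: counting the first $k_0$ coordinates.** They must cost little. Let $\mathcal E_0$ be the ellipsoid with semi-axes $\sqrt{\lambda_j}$, $j\le k_0$, let $\mathbb B$ be the unit ball of $\mathbb R^{k_0}$, and $\varrho=\sqrt{\zeta\lambda}$. A maximal $\varrho$-separated set in $\mathcal E_0$ has at most $\operatorname{vol}(\mathcal E_0+\frac\varrho2\mathbb B)/\operatorname{vol}(\frac\varrho2\mathbb B)$ points. Applying $\sqrt A+\sqrt{A'}\le\sqrt{2(A+A')}$ to support functions, $\mathcal E_0+\frac\varrho2\mathbb B$ lies in the ellipsoid with semi-axes $\sqrt{2(\lambda_j+\varrho^2/4)}$. This gives at most $\prod_{j\le k_0}(2+\frac{8\lambda_j}{\zeta\lambda})^{1/2}$ balls. Its logarithm is at most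
$$\tfrac12\sum_{j\le k_0}\log\frac{10\lambda_j}{\zeta\lambda}=d\Big[\tfrac{\zeta_0}2\log\tfrac{10}\zeta+\tfrac b2\int_0^{\zeta_0}\log\tfrac1t\,dt+o(1)\Big].$$

**Step 5: counting the blocks.** By Lemma 6 and the bound for $\tau_g$, the blocks contribute at most
$$\sum_g\sum_{j\in G_g}\Big\{\tfrac12\log^+\frac{\lambda_j}{p_g\lambda}+\tfrac{b+1}2\zeta-\tfrac12\log(1-4\zeta)+\zeta\Big\},$$
and the number of indices is $O(d)$. For large $d$ and $j\le k$, $\lambda_j\ge\lambda_k>p\lambda$ because $p<\gamma^{-b}$, so $\log^+\frac{\lambda_j}{p\lambda}=\log\frac{\lambda_j}{q\lambda}+\log\frac qp$. All $j$ with $\lambda_j>q\lambda$ satisfy $j\le D_0$. That the indices $j\le k_0$ are missing changes the $\log\frac qp$ part by $\frac{k_0}2\log\frac pq$, which is at most $\frac{\zeta_0d}2\log\frac pq$, and the missing terms $\log\frac{\lambda_j}{q\lambda}$ are $\ge0$. The number of vectors $(\bar t_g)$ adds $O(1)$. Choosing first $\zeta$ and then $\zeta_0$ small gives (22). $\square$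

## 13. Proof of Theorem B

Put $s'=e^{-5}$ and $s^+=e^{-4}$. Fix $\gamma\in(0,e^{-4})$ with $3\gamma^{(b-1)/2}\le e^{-2}-e^{-5/2}$, which is possible as $b>1$, and $c'>0$ with $\varpi_0:=(1+c')^b-1<\frac12e^{-5}\gamma$. Suppose that for infinitely many $n\in\mathcal J$ we have $d:=d_n(U_X)\le(1+c')m$; all limits are along these $n$. Let $\alpha$ be an optimal set with $\operatorname{card}\alpha\le n$, $V=\operatorname{span}\alpha$ and $\dim V=d$. Nothing else about $V$ is assumed. Let $\varepsilon=e_n(U_X)$, $\lambda=\lambda_{d+1}$, $k=\lfloor\gamma d\rfloor$, $J=\{1,\dots,k\}$, and $T_J(x)=\sum_{j\le k}x_j^2/\lambda_j$ for $x\in H$.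

**Step 1: the size of $\varepsilon$.** We show $\varepsilon^2=\lambda(1+\varpi)$ with $0\le\varpi\le\varpi_0+o(1)$. The projection of $V$ to $\operatorname{span}(u_1,\dots,u_{d+1})$ has dimension at most $d$, so there is $z_0\in V^\perp\cap\operatorname{span}(u_1,\dots,u_{d+1})$ with $\|z_0\|_\Lambda=1$. Then $\|z_0\|^2\ge\lambda$. As $z_0\in\mathcal E$ and $z_0\perp\alpha$, $\varepsilon^2\ge\|z_0\|^2\ge\lambda$. Since $\varepsilon\to0$, this also shows $d\to\infty$.

Conversely, fix $\zeta\in(0,1)$ and let $l=\lfloor(1-\zeta)m\rfloor$. Lemma 7 with $p=q=1$ and $l-1$ in place of $d$ gives $\log N(\mathcal E,\sqrt{\lambda_l})\le(\frac b2+\zeta'+o(1))(1-\zeta)m\le\frac b2m=\log n$ for $\zeta'$ small and $n$ large. So $\varepsilon^2\le\lambda_l$, and by (R1)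
$$\limsup\frac{\varepsilon^2}\lambda\le\limsup\frac{\lambda_l}{\lambda_{\lfloor(1+c')m\rfloor+1}}=\Big(\frac{1+c'}{1-\zeta}\Big)^b .$$
This holds for every fixed $\zeta\in(0,1)$, so $\limsup\varepsilon^2/\lambda\le(1+c')^b$.

**Step 2: the deep region is served at a smaller radius.** Let
$$\mathcal K=\Big\{x\in\operatorname{span}(u_1,\dots,u_{d+1}):\ T_J(x)\le\gamma s',\ \sum_{k<j\le d+1}x_j^2/\lambda_j\le(1-\gamma)s'\Big\},\qquad A=\mathcal K\cap z_0^\perp .$$
For $y\in A$ choose the sign so that $x=y\pm\sqrt{1-s'}\,z_0$ has nonpositive cross term in $\|\cdot\|_\Lambda^2$. Then $\|x\|_\Lambda^2\le s'+(1-s')=1$, so $x\in\mathcal E$. Some $a\in\alpha$ has $\|x-a\|\le\varepsilon$. Since $z_0\perp y,a$,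
$$\|y-a\|^2\le\varepsilon^2-(1-s')\|z_0\|^2\le\lambda(s'+\varpi)=:\rho^2\le\varepsilon^2 .$$
Since $T_J(v)\le\|v\|^2/\lambda_k$ and $T_J^{1/2}$ is a seminorm, this $a$ lies in
$$\mathcal S:=\Big\{a\in\alpha:\ T_J(a)^{1/2}\le\sqrt{\gamma s'}+\varepsilon/\sqrt{\lambda_k}\Big\}.$$
So $A\subset\bigcup_{a\in\mathcal S}B(a,\rho)$.

**Step 3: many points lie in $\mathcal S$.** We compare volumes. Let $\omega_l$ be the volume of the unit ball of $\mathbb R^l$. As $A$ lies in a $d$-dimensional space, $|\mathcal S|\,\omega_d\rho^d\ge\operatorname{vol}_d(A)$. For the symmetric convex body $\mathcal K$ the central section is the largest among its parallel sections (Brunn), and $\|x\|\le\sqrt{\lambda_1}$ on $\mathcal K$. So $\operatorname{vol}_d(A)\ge\operatorname{vol}_{d+1}(\mathcal K)/(2\sqrt{\lambda_1})$. As a product of two ellipsoids,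
$$\operatorname{vol}_{d+1}(\mathcal K)=\omega_k\,\omega_{d+1-k}\,(\gamma s')^{k/2}\,((1-\gamma)s')^{(d+1-k)/2}\prod_{j\le d+1}\lambda_j^{1/2}.$$
By Stirling, $\log\omega_l=\frac l2\log\frac{2\pi e}l+O(\log l)$. With $k=\gamma d+O(1)$,
$$\begin{aligned}\log\frac{\omega_k\,\omega_{d+1-k}}{\omega_d}&=-\tfrac12\Big[k\log\tfrac kd+(d+1-k)\log\tfrac{d+1-k}d\Big]+O(\log d)\\&=-\tfrac k2\log\gamma-\tfrac{d+1-k}2\log(1-\gamma)+O(\log d).\end{aligned}$$
The $\gamma$-terms cancel. With $\log\lambda=O(\log d)$ from (R3), with (R2), and with $\log\frac{s'}{s'+\varpi}\ge-\varpi/s'=-\varpi e^5$,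
$$\log|\mathcal S|\ge\tfrac12\sum_{j\le d}\log\tfrac{\lambda_j}\lambda+\tfrac d2\log\tfrac{s'}{s'+\varpi}-o(d)\ge\tfrac d2\big(b-\varpi e^5-o(1)\big).\tag{23}$$

**Step 4: everything served by $\mathcal S$ lies in a flattened ellipsoid.** If $x\in\mathcal E$ and $\|x-a\|\le\varepsilon$ with $a\in\mathcal S$, then $T_J(x)^{1/2}\le\sqrt{\gamma s'}+2\varepsilon/\sqrt{\lambda_k}$. Since $\lambda/\lambda_k\to\gamma^b$ and $2\sqrt{1+\varpi_0}<3$, this is, for large $n$, at most
$$\sqrt\gamma\,\big(e^{-5/2}+3\gamma^{(b-1)/2}\big)\le\sqrt\gamma\,e^{-2}=\sqrt{\gamma s^+}.$$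
So $x\in\mathcal E^+:=\{x\in\mathcal E:T_J(x)\le\gamma s^+\}$, and $\alpha\setminus\mathcal S$ still covers $\mathcal E\setminus\mathcal E^+$ with radius $\varepsilon$.

Let $p=1/s^+=e^4<\gamma^{-b}$ and $q=\frac{1-\gamma}{1-\gamma s^+}\le1$. On $\mathcal E^+$,
$$p\,T_J+q(\|x\|_\Lambda^2-T_J)\le(p-q)\gamma s^++q=\gamma+q(1-\gamma s^+)=1 ,$$
so $\mathcal E^+\subset\mathcal E_{p,q}$.

**Step 5: this region is cheaper to cover.** Since $\varepsilon\ge\sqrt\lambda$, Lemma 7 gives a nonempty finite set $\beta$ covering $\mathcal E^+$ with radius $\varepsilon$ and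
$$\log|\beta|\le\tfrac d2\Big[bq^{-1/b}+\gamma\log(qs^+)+2\zeta'+o(1)\Big].$$
From $e^u-1\le ue^u$ with $u=\frac1b\log\frac1q$,
$$b(q^{-1/b}-1)\le q^{-1/b}\log\tfrac1q\le\frac{\log(1/q)}q\le\frac\gamma{(1-\gamma)^2}\le2\gamma .$$
Here $\frac1q\le\frac1{1-\gamma}$ and $\log\frac1{1-\gamma}\le\frac\gamma{1-\gamma}$. Also $\gamma\log(qs^+)\le-4\gamma$. With (23) and $\zeta'=\gamma/8$,
$$\log|\beta|-\log|\mathcal S|\le\tfrac d2\Big[2\gamma-4\gamma+\tfrac\gamma4+e^5\varpi+o(1)\Big]<0\quad\text{for large }n,$$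
since $e^5\varpi\le\frac\gamma2+o(1)$.

**Step 6: contradiction.** Hence $|\beta|<|\mathcal S|$, and $(\alpha\setminus\mathcal S)\cup\beta$ has at most $n-1$ points and covers $\mathcal E$ with radius $e_n(U_X)$. So $e_{n-1}(U_X)\le e_n(U_X)$, contradicting $n\in\mathcal J$. Therefore $d_n(U_X)>(1+c')m$ for all large $n\in\mathcal J$. As $\mathcal J$ is infinite, $\limsup_nd_n(U_X)/m\ge1+c'$. $\blacksquare$
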